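# A $c_0$-spreading model in the dual of the Schlumprecht space

## 1. A functional that is an average in several ways

Write $f(x)=\log_2(1+x)$. Everything below takes place in the dual $S^*$ of a sequence space $S$ that Section 2 defines. For the moment we need one property of $S^*$, proved there: if $h_1<\dots<h_N$ are finitely supported functionals with successive supports and $N\ge 2$, then
$$\Big\|\sum_{i\le N}h_i\Big\|\le f(N)\max_i\|h_i\|.\tag{1.1}$$

Let $d$ be a power of $2$, let $m=2^d$, let $g_1<\dots<g_m$ be successive functionals of norm at most $1$, and put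
$$g=\frac1d\sum_{i\le m}g_i .$$
By (1.1), $\|g\|\le f(m)/d$, which is just above $1$. Now suppose that each $g_i$ has the same shape, one floor down. There are $d$ *types* $v=1,\dots,d$; the functional $g_i$ has type $1+((i-1)\bmod d)$, so the types run cyclically; and a $g_i$ of type $v$ is $\frac1{d_v}\sum_{s\le 2^{d_v}}g_{i,s}$, where the $g_{i,s}$ are successive of norm at most $1$ and the numbers $d_v$ are much larger than $d$. Sorting by type gives
$$g=\frac1d\sum_{v=1}^d G_v,\qquad G_v=\sum_{i\text{ of type }v}g_i=\frac1{d_v}\sum_{i\text{ of type }v}\ \sum_{s\le 2^{d_v}}g_{i,s}.\tag{1.2}$$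
So $g$ is also the plain average of $G_1,\dots,G_d$. Here $G_v$ is $\frac{1}{d_v}$ times a sum of $\frac md2^{d_v}\le 2^{d+d_v}$ successive functionals, so (1.1) gives $\|G_v\|\le(1+d+d_v)/d_v$, again close to $1$.

What is this for? Take $k$ successive copies $g^1<\dots<g^k$ with the same parameters. Reading the sum $g^1+\dots+g^k$ on the top floor, as $\frac1d$ times a sum of $km$ functionals, bounds its norm by $(1+d+\log_2k)/d$. This is useful only while $\log_2k$ is at most comparable to $d$. Reading it on the lower floor, as the average over $v$ of $\frac1{d_v}$ times a sum of $k\frac md2^{d_v}$ functionals, bounds it by $\max_v(1+\log_2k+d+d_v)/d_v$, which is close to $1$ while $\log_2k$ is small compared with every $d_v$. With $n$ floors we get a functional $y_n$ that can be read at each level $0,1,\dots,n$, and all the $y_n$ will share the same upper floors. A sum of $k$ of them, all with index at least $k$, will be read at level $k$, where the parameters are huge compared with $\log_2k$. It is then bounded by a constant times the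 largest coefficient. This is the behavior of the basis of $c_0$.

Two features matter. *There must be $d$ different types.* If all $g_i$ had one type $v$, then $g=\frac1dG_v$ would have norm at most $\frac1d\cdot\frac{1+d+d_v}{d_v}$, close to $\frac1d$. *The types are arranged cyclically*; Section 4 shows which estimate breaks otherwise.

The price is that a functional with so many upper estimates might be small. Bounding $\|y_n\|$ from below, by a vector $x^{(n)}$ of norm about $1$ with $y_n(x^{(n)})=1$, is the main work.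

## 2. The space $S$, its norming functionals, and the two theorems

Let $c_{00}$ be the space of finitely supported real sequences, with unit vectors $(e_i)$. *Interval* means finite interval of $\mathbb N$. For finite sets, $E<F$ means $\max E<\min F$. We write $Ex=\sum_{i\in E}a_ie_i$ for $x=\sum a_ie_i$, and $\operatorname{ran}$ denotes the smallest interval containing the support. Vectors or functionals are *successive* if their supports are.

**Definition (Schlumprecht space).** $S=T[(\mathcal A_n,1/\log_2(n+1))_n]$, where $\mathcal A_n=\{F\subset\mathbb N:\#F\le n\}$, is the completion of $c_{00}$ under the unique norm satisfying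
$$\|x\|=\max\Big\{\|x\|_\infty,\ \sup_{n\ge2}\ \sup_{E_1<\dots<E_n}\frac1{f(n)}\sum_{i=1}^n\|E_ix\|\Big\},\tag{2.1}$$
the $E_i$ being intervals.

**Definition ($c_0$-spreading model).** A seminormalized sequence $(y_n)$ *generates a $c_0$-spreading model* with constant $C\ge1$ if for every $k$, all $k\le n_1<\dots<n_k$ and all scalars $a_i$,
$$\frac1C\max_{i\le k}|a_i|\le\Big\|\sum_{i\le k}a_iy_{n_i}\Big\|\le C\max_{i\le k}|a_i|.$$

For example, the basis of $c_0$ does so with $C=1$, and the basis of $\ell_1$ does not, since sums of $k$ vectors have norm $k$. The condition $k\le n_1$ means that only sums of $k$ terms starting at index $k$ or later are tested.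

The question, from Denka Kutzarova, Antonis Manoussakis, Anna Pelczar-Barwacz, "Isomorphisms and strictly singular operators in mixed Tsirelson spaces", arXiv:1107.2810 (2011), is whether some seminormalized sequence in $S^*$ generates a $c_0$-spreading model. The answer is yes.

**Theorem A.** There is a block sequence $(y_n)_{n\ge1}$ of $(e_i^*)$ in $S^*$ that generates a $c_0$-spreading model. For every $\varepsilon>0$ it can be chosen with constant $C\le1+\varepsilon$.

**Theorem B.** (1) For every $\varepsilon>0$, every infinite-dimensional closed subspace of $S^*$ contains a sequence generating a $c_0$-spreading model with constant $1+\varepsilon$. (2) No sequence in $S^*$ generates a $c_0$-spreading model with constant $C=1$. So in every such subspace the infimum of the possible constants is $1$, and it is not attained.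

**Definition (norming set, weight).** Let $W^0=\{\pm e_k^*\}$. Let $W^{k+1}$ consist of $W^k$ and all
$$\theta=\frac1{f(w)}\sum_{q=1}^r\theta_q,\qquad w\ge2,\ 1\le r\le w\text{ integers},\quad\theta_1<\dots<\theta_r\text{ in }W^k .$$
Such a $\theta$, with this representation, is *of weight $w$*, and the $\theta_q$ are its *constituents*. Let $W=\bigcup_kW^k$.

For example, $\frac1{f(2)}(e_1^*+e_2^*)$ has weight $2$. The weight belongs to the representation: since $f(15)=4=f(3)^2$, the functional $\frac14e_1^*$ has weight $15$ with constituent $e_1^*$, and weight $3$ with constituent $\frac12e_1^*$.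

**Lemma 1.** (a) $W$ is closed under coordinatewise sign changes; the restriction of an element of $W^k$ to an interval lies in $W^k\cup\{0\}$; and $|\theta(e_k)|\le1$ for $\theta\in W$. (b) $\|x\|=\sup_{\phi\in W}\phi(x)$ for $x\in c_{00}$. (c) If $\theta$ has weight $w$ and constituents $\theta_q$, and $E_q=\operatorname{ran}\theta_q$, then
$$|\theta(x)|\le\frac1{f(w)}\sum_q\|E_qx\|,\qquad|\theta(e_k)|\le\frac1{f(w)},\qquad|\theta(x)|\le\frac{\|x\|_{\ell_1}}{f(w)}.\tag{2.2}$$
(d) Inequality (1.1) holds. (e) If $E_1<\dots<E_r$ and $F_1<\dots<F_N$ are intervals, at most $N+r$ pairs $(E_q,F_p)$ meet. Hence, if $u=\frac1N\sum_{p\le N}v^p$ with $\|v^p\|\le1$ and $v^p$ supported in $F_p$, every $\theta\in W$ of weight $w$ satisfies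
$$|\theta(u)|\le\frac1{f(w)}\cdot\frac{N+w}N.\tag{2.3}$$

*Proof.* (a) Induct on $k$: change signs, respectively restrict, in each constituent and omit the zero ones. The restriction of a functional of weight $w$ has weight $w$ or is $0$. The bound $|\theta(e_k)|\le1$ holds since at most one constituent is nonzero at $e_k$ and $f(w)\ge1$.

(b) Put $N(x)=\sup_{\phi\in W}\phi(x)$. It is a norm with $\|x\|_\infty\le N(x)\le\|x\|_{\ell_1}$. We show that $N$ satisfies (2.1); uniqueness then gives the claim. Let $n\ge2$ and $E_1<\dots<E_n$. For each $i$ with $E_ix\ne0$ choose, by (a), $\phi_i\in W$ supported in $E_i$ and almost norming $E_ix$. Then $\frac1{f(n)}\sum\phi_i\in W$ (if all $E_ix=0$ there is nothing to show), so $N(x)\ge\frac1{f(n)}\sum_iN(E_ix)$. Conversely, $\phi\in W^0$ gives $\phi(x)\le\|x\|_\infty$. If $\phi=\frac1{f(w)}\sum_{q\le r}\phi_q$, then with $E_q=\operatorname{ran}\phi_q$ we have $\phi(x)\le\frac1{f(w)}\sum_{q\le r}N(E_qx)$, and further intervals can be added on the right to have exactly $w$ of them. So $N$ is at most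 the right side of (2.1) formed with $N$.

(c) is clear: by (b), elements of $W$ have norm at most $1$, and $|\theta_q(e_k)|\le1$, with at most one $q$ nonzero at $e_k$.

(d) With $E_i=\operatorname{ran}h_i$ and $x\in c_{00}$, $|\sum h_i(x)|\le\max\|h_i\|\sum\|E_ix\|\le\max\|h_i\|\,f(N)\|x\|$ by (2.1). Zero functionals among the $h_i$ may be dropped, so they are allowed in (1.1).

(e) If $(q,p)$ and $(q',p')$ are meeting pairs and $q<q'$, then $p\le p'$: a point of $E_q\cap F_p$ is less than a point of $E_{q'}\cap F_{p'}$, which excludes $F_{p'}<F_p$. So in lexicographic order $q+p$ strictly increases, from at least $2$ to at most $N+r$. For (2.3), $\theta(u)=\frac1{f(w)N}\sum_{q,p}\theta_q(v^p)$, each term is at most $1$ in absolute value, and only meeting pairs count. $\square$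

By (a) and (b), the norm of $S$ and the dual norm are invariant under coordinatewise sign changes; so $(e_i)$ is $1$-unconditional, and restrictions to intervals have norm at most $1$ on both sides.

## 3. Flat vectors, and averages of one fixed length

Put $\rho(x)=x$ on $[0,1]$ and $\rho(x)=x/f(x)$ for $x\ge1$; the two agree at $1$.

**Lemma 2.** (a) $f(ab)\le f(a)f(b)$ for $a,b\ge1$. (b) $\rho$ is increasing and concave on $[0,\infty)$. (c) If $w\ge2$ and $r\le w$ are integers, $\Lambda_q\ge0$, $\sum_{q\le r}\Lambda_q\le\Lambda$ and $\Lambda>1$, then $\sum_{q\le r}\rho(\Lambda_q)\le f(w)\rho(\Lambda)$.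

*Proof.* (a) Fix $b$ and let $F(a)=f(a)f(b)-f(ab)$, so $F(1)=0$. Then $F'(a)\ln2=\frac{f(b)}{1+a}-\frac b{1+ab}$, which is $\ge0$ iff $\frac{f(b)}b\ge\frac{1+a}{1+ab}$. The right side is nonincreasing in $a$ (its derivative has the sign of $1-b$), so it suffices that $f(b)\ge\frac{2b}{1+b}$ for $b\ge1$. There is equality at $b=1$, and the derivatives satisfy $\frac1{(1+b)\ln2}\ge\frac2{(1+b)^2}$ since $1+b\ge2>2\ln2$.

(b) Let $L=\ln(1+x)$ and $h(x)=x/L$ for $x\ge1$, so that $\rho=h\ln 2$ there. Then $h'=\frac{(1+x)L-x}{(1+x)L^2}\ge0$, because $L\ge\frac x{1+x}$, with strict inequality for $x>0$, so $\rho$ increases. Next,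
$$h''=-\frac1{(1+x)L^2}-\frac1{(1+x)^2L^2}+\frac{2x}{(1+x)^2L^3}=\frac{2x-(2+x)L}{(1+x)^2L^3}\le0,$$
because $\ln(1+x)\ge\frac{2x}{2+x}$: the difference vanishes at $0$ and has derivative $\frac{x^2}{(1+x)(2+x)^2}$. At $x=1$ the slope of $x/f(x)$ is $1-\frac1{2\ln2}<1$, so the slope drops where the pieces meet, and $\rho$ is concave.

(c) Pad with zeros to $w$ terms. By concavity and monotonicity the left side is at most $w\rho(\Lambda/w)$. If $\Lambda\ge w$ this is $\Lambda/f(\Lambda/w)\le f(w)\Lambda/f(\Lambda)$ by (a). If $\Lambda<w$ it is $\Lambda\le f(w)\Lambda/f(\Lambda)$. $\square$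

**Proposition 3.** If $A\subset\mathbb N$ is finite and nonempty, then $\|\sum_{i\in A}e_i\|=\rho(\#A)$ and $\|\sum_{i\in A}e_i^*\|=f(\#A)$.

*Proof.* Let $\mathbf 1_A=\sum_{i\in A}e_i$ and $N=\#A$; the case $N=1$ is clear, so let $N\ge2$. Singletons in (2.1) give $\|\mathbf 1_A\|\ge N/f(N)$ (the $N$ points of $A$ are successive intervals). For the converse we show by induction on $k$ that $|\phi(\mathbf 1_A)|\le\rho(\Lambda)$ for $\phi\in W^k$, where $\Lambda=\#(A\cap\operatorname{ran}\phi)$. This is clear if $\Lambda\le1$, hence for $k=0$. If $\Lambda>1$ and $\phi=\frac1{f(w)}\sum\phi_q$, induction and Lemma 2(c) give $|\phi(\mathbf 1_A)|\le\frac1{f(w)}\sum\rho(\Lambda_q)\le\rho(\Lambda)$. Finally $\|\sum_Ae_i^*\|\le f(N)$ by (1.1), and testing on $\frac{f(N)}N\mathbf 1_A$, of norm $1$, gives $f(N)$. $\square$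

So $(e_i^*)$ itself is not an answer: its sums of $k$ terms have norm $f(k)$. What about the normalized averages $\frac1{f(m)}\sum_{i\in A}e_i^*$ with $\#A=m$? If $m$ is *fixed*, Proposition 3 computes the sum of $k$ successive ones exactly: its norm is $f(km)/f(m)$. This is below $2$ as long as $k\le m$, but tends to infinity with $k$. One length works for a bounded range of $k$ only.

A sensible person would next let the length grow: take $y_n=\frac1{f(m_n)}\sum_{i\in A_n}e_i^*$ with $m_n=\#A_n$ increasing fast. Now the terms have no common weight $\frac1{f(m)}$ that could be pulled out, so (1.1) gives only $f(k)$. At the end of Section 6 we show that this loss is real. What is needed is that each $y_n$ has a large weight of its own while all later ones can also be read with that same weight.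

## 4. The tree of types and the pair $x^{(n)},g^{(n)}$

**Parameters.** Let $d_0\ge2^{10}$ be a power of $2$, and
$$d_{i+1}=2^{d_i^4},\qquad m_i=2^{d_i},\qquad w_i=2^{d_{i-1}^3}\ (i\ge1).$$
Then $d_i$ is a power of $2$ dividing $m_i$; $d_i\ge i+1$; $w_i<d_i$; $f(w)\ge d_{i-1}^3$ for $w\ge w_i$; and $\sum_{v\le i}d_v\le2d_i$, since $d_{v+1}\ge2d_v$.

**Types.** The types are $0,1,2,\dots$. With $D_j=\sum_{i\le j}d_i$ and $D_{-1}=0$, the children of $j$ are
$$\mathrm{Ch}(j)=\{D_{j-1}+1,\dots,D_j\}.$$
So $j$ has $d_j$ children, all larger than $j$ (since $D_{j-1}\ge j$), and each $v\ge1$ has exactly one parent. For instance, with $d_0=1024$ the children of $0$ are $1,\dots,1024$ and the children of $1$ are $1025,\dots,1024+d_1$. Let $|j|$ be the level of $j$, with $|0|=0$. The parent is a nondecreasing function of the child, so levels are nondecreasing in $j$. Let $M=M_n$ be the largest type of level at most $n$; thus $\{j:|j|\le n\}=\{0,\dots,M\}$ and $|M|=n$. A type of level $p$ is at least $p$, since types increase strictly along branches.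 Let $\mathrm{sub}(a)$ be the set of $a$ and all its descendants in this infinite tree.

**Occurrences, for fixed $n\ge1$.** We use each type many times. Take the following finite ordered tree. The root is an occurrence of type $0$. An occurrence of type $j$ with $|j|<n$ has $m_j$ ordered sons, the $i$-th of type $D_{j-1}+1+((i-1)\bmod d_j)$; so each child type occurs $m_j/d_j$ times, in cyclic order. An occurrence of type $j$ with $|j|=n$ has $m_j$ ordered sons that are leaves. Number the leaves lexicographically $1,\dots,L$. For $n=1$ and $d_0=1024$, the root has $2^{1024}$ sons, of types $1,2,\dots,1024,1,2,\dots$, and a son of type $v$ has $2^{d_v}$ leaves.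

**Leaf systems.** At the leaves we put vectors and functionals. For Theorem A they are unit vectors; Theorem B needs blocks in a given subspace, so we list what is really used.

**Definition (leaf system for $n$, with parameter $\varepsilon'\ge0$).** It consists of contiguous intervals $R_1<\dots<R_L$, vectors $u_l$ and functionals $h_l$ supported in $R_l$, and probability measures $\lambda_l$ on $R_l$ charging every point, such that, with $M=M_n$:

* (i) $h_l(u_l)=1$ and $\|h_l\|\le1+\varepsilon'$;
* (ii) $\|Eu_l\|\le\lambda_l(E)+1/d_{M+1}$ for all intervals $E$ (in particular $\|u_l\|\le2$);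
* (iii) if $\theta\in W$ has weight $w$ with $w_1\le w<w_{M+1}$, then $|\theta(u_l)|\le2/f(w)$ for all $l$;
* (iv) if $\theta\in W$ has weight $w\ge w_{M+1}$, then $|\theta(u_l)|\le3/d_M^3$ for all $l$ except at most one.

**The basic leaf system.** Take $u_l=e_{k_l}$, $h_l=e_{k_l}^*$, $R_l=\{k_l\}$ with consecutive integers $k_l$, $\lambda_l$ the unit mass, and $\varepsilon'=0$. Then (i) and (ii) are trivial. By (2.2), $|\theta(e_k)|\le1/f(w)$, which gives (iii), and also (iv), since $f(w)\ge d_M^3$ for $w\ge w_{M+1}$.

**Vectors and functionals on the tree.** For a leaf put $x_l=u_l$, $g_l=h_l$. For an occurrence $\alpha$ of type $j$, with sums and unions over its sons $\beta$,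
$$x_\alpha=\frac{d_j}{m_j}\sum_\beta x_\beta,\qquad g_\alpha=\frac1{d_j}\sum_\beta g_\beta,\qquad\lambda_\alpha=\frac1{m_j}\sum_\beta\lambda_\beta,\qquad R_\alpha=\bigcup_\beta R_\beta .\tag{4.1}$$
By induction from the leaves up, $R_\alpha$ is an interval, $\lambda_\alpha$ is a probability measure on it charging every point, and $g_\alpha(x_\alpha)=\frac1{m_j}\sum_\beta g_\beta(x_\beta)=1$, because different sons have disjoint supports. Let $x^{(n)}$ and $g^{(n)}$ be the vector and functional of the root. In the basic system with $n=1$, a leaf under a son of type $v$ has coefficient $\frac{d_0}{m_0}\frac{d_v}{m_v}$ in $x^{(1)}$, coefficient $\frac1{d_0d_v}$ in $g^{(1)}$, and mass $\frac1{m_0m_v}$.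

The measure $\lambda_\alpha$ measures how much of $x_\alpha$ an interval contains. We shall prove that $\|Ex_\alpha\|$ is at most about $\lambda_\alpha(E)+1/d_j$. *This is where the cyclic order matters.* Let $|j|<n$, and suppose the $m_j/d_j$ sons of one type $v$ stood next to each other, filling an interval $E$ with $\lambda_\alpha(E)=1/d_j$. The functional $G=\sum_{\beta\text{ of type }v}g_\beta$ would satisfy $G(Ex_\alpha)=\frac{d_j}{m_j}\cdot\frac{m_j}{d_j}=1$. But $G$ is $\frac1{d_v}$ times a sum of at most $2^{d_j+d_v}$ successive functionals, so in the basic system (where Section 5 bounds every $\|g_\beta\|$ by a constant close to $1$) its norm is at most a constant close to $1$. So $\|Ex_\alpha\|$ would be about $1$ or larger instead of about $2/d_j$.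

## 5. Reading at level $k$: the upper estimate

For each $n\ge1$ take a leaf system for $n$, all with the same $d_0$ and $\varepsilon'$, placed successively: the system for $n+1$ lies to the right of that for $n$. Put $y_n=g^{(n)}$ and $\gamma=\prod_{v\ge0}(1+2^{-d_v})$.

**Proposition 4.** Let $k\le n_1<\dots<n_k$ and let $a_1,\dots,a_k$ be scalars. Then
$$\Big\|\sum_{i\le k}a_iy_{n_i}\Big\|\le(1+\varepsilon')\,\gamma\,\Big(1+\frac1{d_0}\Big)\max_i|a_i| .$$

*Proof.* **Step 1: every single $g_\alpha$ is bounded.** The purpose is to have bounded building blocks for the later reading. For $\alpha$ of type $j$, (1.1) gives $\|g_\alpha\|\le\frac{f(m_j)}{d_j}\max_\beta\|g_\beta\|$, and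
$$\frac{f(m_j)}{d_j}=1+\frac{\log_2(1+2^{-d_j})}{d_j}\le1+2^{-d_j}.$$
Types strictly increase along branches, so the factors collected on the way to a leaf have product at most $\gamma$, and $\|g_\alpha\|\le(1+\varepsilon')\gamma$. For leaves, $\|g_l\|\le1+\varepsilon'$.

**Step 2: all the $y_n$ with $n\ge k$ have the same form at level $k$.** Put $p=k$; then $p\le n_i$ for all $i$. For a type $v$ let $\mathrm{occ}_n(v)$ be the set of occurrences of type $v$ in the tree for $n$. Unfolding (4.1) from the root down to level $p$, for $n\ge p$,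
$$y_n=\sum_{|v|=p}\pi_v\sum_{\alpha\in\mathrm{occ}_n(v)}g_\alpha,\qquad\pi_v=\prod_u\frac1{d_u},\qquad N_v:=\#\mathrm{occ}_n(v)=\prod_u\frac{m_u}{d_u},$$
where $u$ runs over the strict ancestors of $v$. Neither $\pi_v$ nor $N_v$ depends on $n$. Since $u$ has $d_u$ children, $\sum_{|v|=p}\pi_v=1$. Hence $\sum_ia_iy_{n_i}=\sum_{|v|=p}\pi_v\Psi_v$ with
$$\Psi_v=\frac1{d_v}\sum_{i\le k}a_i\sum_{\alpha\in\mathrm{occ}_{n_i}(v)}\ \sum_{\beta\text{ son of }\alpha}g_\beta .$$
So the sum is a convex combination of the $\Psi_v$, and it is enough to bound each of them.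

**Step 3: each $\Psi_v$ is bounded.** It is $\frac1{d_v}$ times a sum of $kN_vm_v$ successive functionals $a_ig_\beta$, each of norm at most $(1+\varepsilon')\gamma\max|a_i|$. By (1.1), $\|\Psi_v\|\le\frac{f(kN_vm_v)}{d_v}(1+\varepsilon')\gamma\max|a_i|$. Since $v\ge p=k\ge1$, we have $\log_2k\le k\le v\le d_{v-1}$. The strict ancestors of $v$ are distinct types below $v$, so $N_v\le\prod_{u<v}2^{d_u}\le2^{2d_{v-1}}$. As $f(N)\le1+\log_2N$ for $N\ge1$,
$$f(kN_vm_v)\le1+\log_2k+2d_{v-1}+d_v\le d_v+4d_{v-1},\qquad\frac{4d_{v-1}}{d_v}=4d_{v-1}2^{-d_{v-1}^4}\le\frac1{d_{v-1}}\le\frac1{d_0}.$$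
Averaging over $v$ with the weights $\pi_v$ gives the claim. $\square$

## 6. Norms of sums, and why growing lengths fail

We turn to upper bounds for norms in $S$. The next lemma extends the proof of Proposition 3 from unit vectors to vectors $z_i$ that behave like unit vectors up to small errors, except for a controlled set of exceptional indices.

**Lemma 5.** Let $R_1<\dots<R_m$ be intervals, $\lambda_i$ a probability measure on $R_i$ charging every point, and $z_i$ a vector supported in $R_i$. Put $Z=\sum_{i\le m}z_i$ and $\Lambda(E)=\sum_{i\le m}\lambda_i(E)$ for intervals $E$. Let $C'\ge1$, $\eta,\delta>0$, $\kappa\ge0$, $w^*\ge2$, and let $B$ satisfy $B\ge3\delta+3\eta$ and $B\ge4\eta w^*$. Assume: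

* (H1) $\|Ez_i\|\le C'(\lambda_i(E)+\eta)$ for all $i$ and all intervals $E$;
* (H2) for every $\theta\in W$ of weight $w\ge w^*$ there is a set $X$ of indices such that $|\theta(z_i)|\le C'\delta$ for $i\notin X$ and, if $E=\operatorname{ran}\theta$ has $\Lambda(E)>1$, then $\sum_{i\in X}\lambda_i(E)\le(1+\kappa)\rho(\Lambda(E))$.

Then for $\phi\in W$ and $\Lambda=\Lambda(\operatorname{ran}\phi)$:
$$\text{(a) if }\Lambda\le1:\ |\phi(Z)|\le C'(\Lambda+2\eta);\qquad\text{(b) if }\Lambda>1:\ |\phi(Z)|\le C'\big[(1+\kappa)\rho(\Lambda)+B\Lambda\big].$$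
The second condition in (H2) holds automatically when $\#X\le1$, because then the sum is at most $1=\rho(1)\le\rho(\Lambda(E))$.

*Proof.* Let $E=\operatorname{ran}\phi$. Of the $R_i$ met by $E$, all but possibly the first and the last are contained in $E$ and contribute $1$ to $\Lambda$; every $R_i$ met contributes a positive amount.

(a) If $\Lambda\le1$, then $E$ meets at most two of the $R_i$. Since $\|\phi\|\le1$, (H1) for these gives the bound.

(b) We induct on $k$ with $\phi\in W^k$. For $\phi=\pm e_s^*$ we have $\Lambda\le1$. Let $\phi=\frac1{f(w)}\sum_{q\le r}\phi_q$ and $\Lambda>1$.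

*Small weight, $w<w^*$: use concavity, as in Proposition 3.* Put $\Lambda_q=\Lambda(\operatorname{ran}\phi_q)$, so $\sum\Lambda_q\le\Lambda$. By (a), or by induction, $|\phi_q(Z)|\le C'[(1+\kappa)\rho(\Lambda_q)+B\Lambda_q+2\eta]$ (recall $\rho(t)=t$ on $[0,1]$). By Lemma 2(c),
$$|\phi(Z)|\le C'\Big[(1+\kappa)\rho(\Lambda)+\frac{B\Lambda+2\eta w^*}{f(w)}\Big]\le C'\big[(1+\kappa)\rho(\Lambda)+B\Lambda\big].$$
The last inequality says $2\eta w^*\le(f(w)-1)B\Lambda$, and it holds since $f(w)-1\ge\log_23-1\ge\frac12$ and $4\eta w^*\le B\le B\Lambda$.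

*Large weight, $w\ge w^*$: use (H2) with $\theta=\phi$.* At most $\Lambda+2\le3\Lambda$ of the $R_i$ are met by $E$, and only these matter. The met indices outside $X$ contribute at most $3\Lambda\,C'\delta$. The met indices in $X$ contribute, by (H1), at most $C'\big(\sum_{i\in X}\lambda_i(E)+3\Lambda\eta\big)\le C'\big((1+\kappa)\rho(\Lambda)+3\Lambda\eta\big)$. The total is at most $C'[(1+\kappa)\rho(\Lambda)+(3\delta+3\eta)\Lambda]$, and $3\delta+3\eta\le B$. $\square$

**Averages of fast growing lengths.** Here is the promised check on the attempt of Section 3. Let $m_n=2^{d_n}$ be as in Section 4, let $A_1<A_2<\dots$ be intervals with $\#A_n=m_n$, and put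
$$y_n=\frac1{f(m_n)}\sum_{s\in A_n}e_s^*,\qquad x_n=\frac{f(m_n)}{m_n}\mathbf 1_{A_n}.$$
By Proposition 3 both have norm $1$, and $y_n(x_n)=1$. *We show that for every $k\ge2$ and all large $n$, $\|y_n+\dots+y_{n+k-1}\|\ge f(k)/4$; so this sequence does not generate a $c_0$-spreading model.*

Let $\lambda_r$ be the uniform probability measure on $A_r$. For an interval $E$ put $N=\#(E\cap A_r)$, so $\|Ex_r\|=\frac{f(m_r)}{m_r}\rho(N)$. Since $1+m\le(1+\sqrt m)^2$, we have $f(m)\le2f(\sqrt m)$. If $N\ge\sqrt{m_r}$, then $\|Ex_r\|=\lambda_r(E)f(m_r)/f(N)\le2\lambda_r(E)$. If $N<\sqrt{m_r}$, then $\|Ex_r\|\le f(m_r)/\sqrt{m_r}\le(d_r+1)2^{-d_r/2}$.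

Now let $\theta$ have weight $w$. If $w\le\sqrt{m_r}$, then (2.2) and concavity of $\rho$ give
$$|\theta(x_r)|\le\frac1{f(w)}\cdot\frac{f(m_r)}{m_r}\,w\,\rho\Big(\frac{m_r}w\Big)=\frac{f(m_r)}{f(w)f(m_r/w)}\le\frac2{f(w)} .$$
If $w\ge2^{d_r^3}$, then $|\theta(x_r)|\le\|x_r\|_{\ell_1}/f(w)=f(m_r)/f(w)\le(d_r+1)/d_r^3\le2/d_r^2$. The remaining $r$, those with $2^{d_r/2}<w<2^{d_r^3}$, number at most one, because $d_{r+1}/2\ge d_r^3$.

Fix $k\ge2$ and $n$, and write $d=d_n$. Apply Lemma 5 to the $k$ vectors $x_n,\dots,x_{n+k-1}$ with $C'=2$, $\eta=(d+1)2^{-d/2}$ (the function $(t+1)2^{-t/2}$ decreases for $t\ge2$), $w^*=2^{d/4}$, $\delta=4/d$, $\kappa=0$, $B=13/d$, and $X$ the set of remaining $r$. For $w\ge w^*$ we have $2/f(w)\le8/d=C'\delta$ and $2/d_r^2\le8/d$, so (H2) holds; also $3\delta+3\eta\le13/d$ and $4\eta w^*=4(d+1)2^{-d/4}\le13/d$, as $d\ge2^{10}$. Since $\Lambda\le k$, the lemma gives, for $\phi\in W$, $|\phi(x_n+\dots+x_{n+k-1})|\le\max\{2(1+2\eta),\,2\rho(k)+26k/d\}$. As soon as $d_n\ge13f(k)$ this is at most $4\rho(k)=4k/f(k)$.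 The functional $y_n+\dots+y_{n+k-1}$ takes the value $k$ on $x_n+\dots+x_{n+k-1}$, so its norm is at least $f(k)/4$.

The obstruction is visible in the proof: a functional of large weight sees at most one of the $x_r$ well. In the tree, a functional of large weight can see well *all* sons of one type, a proportion $1/d$ of the sons of an occurrence. This is exactly as many as the factor $d/m$ in $x_\alpha=\frac dm\sum x_\beta$ tolerates.

## 7. The norm of $x_\alpha$

Let $C_j=\prod_{v\ge j}(1+3/\sqrt{d_v})$. The product converges, $C_j\ge1$, and $C_j$ decreases in $j$.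

**Proposition 6.** For every $n$, every leaf system for $n$, every occurrence $\alpha$ of type $j$ and every interval $E$,
$$\|Ex_\alpha\|\le C_j\Big(\lambda_\alpha(E)+\frac1{d_j}\Big).$$
In particular $\|x^{(n)}\|\le C_0(1+1/d_0)$.

*Proof.* Fix $n$ and use downward induction on $j\in\{0,\dots,M\}$. Assume the statement for all types in $\{j+1,\dots,M\}$ (nothing is assumed if $j=M$). Let $\alpha$ have type $j$, with sons $\beta_1,\dots,\beta_m$. Write
$$d=d_j,\quad m=m_j=2^d,\quad C'=C_{j+1},\quad\eta=\frac1{d_{j+1}}=2^{-d^4},\quad w^*=w_{j+1}=2^{d^3},\quad z_i=x_{\beta_i},\quad Z=\sum_{i\le m}z_i,$$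
so $x_\alpha=\frac dmZ$. We apply Lemma 5 with $R_i=R_{\beta_i}$, $\lambda_i=\lambda_{\beta_i}$ and
$$\delta=\frac4{d^2},\qquad\kappa=\frac4d,\qquad B=\frac{13}{d^2}.$$
The numerical conditions hold: $3\delta+3\eta=\frac{12}{d^2}+3\cdot2^{-d^4}\le B$ and $4\eta w^*=4\cdot2^{d^3-d^4}\le B$.

**Step 1: (H1).** This is the induction hypothesis in the form needed. Sons are occurrences of type $>j$, for which it applies, or leaves, for which (ii) applies. In both cases
$$\|Ez_i\|\le C'(\lambda_{\beta_i}(E)+\eta)\quad\text{for all intervals }E .$$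

**Step 2: functionals of large weight see few sons.** We prove the first half of (H2). *Let $\theta\in W$ have weight $w\ge w^*$. Then $|\theta(z_l)|\le4C'/d^2$ for all $l\le m$ outside an exceptional set $X$. If $|j|<n$, all sons in $X$ have one common type $v_0$; if $|j|=n$, then $\#X\le1$.*

Let $i\ge j+1$ be such that $w_i\le w<w_{i+1}$; then $f(w)\ge d_{i-1}^3\ge d^3$.

*Case $|j|=n$.* The sons are leaves and $z_l=u_l$. If $w<w_{M+1}$, (iii) gives $|\theta(u_l)|\le2/d^3$. If $w\ge w_{M+1}$, (iv) gives $3/d_M^3\le3/d^3$ with at most one exception.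

*Case $|j|<n$, $i\le M$.* The weight $w$ is matched to the type $i$: for types below $i$, $\theta$ gains from its small factor $1/f(w)$; for types above $i$, it has too few constituents to do damage. Let $v_0$ be the child of $j$ with $i\in\mathrm{sub}(v_0)$, if it exists (it is then unique). We claim that for an occurrence $\beta$ of type $a>j$ with $i\notin\mathrm{sub}(a)$ (so $a\ne i$)
$$|\theta(x_\beta)|\le\frac{2C'}{f(w)}\ \text{ if }a>i,\qquad|\theta(x_\beta)|\le\frac{2C'}{f(w)}\sum_{v\in\mathrm{sub}(a),\,v<i,\,|v|\le n}d_v\ \text{ if }a<i.\tag{7.1}$$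

Let $a>i$. Then $w<w_{i+1}<d_{i+1}\le d_a$. Let $\theta$ have constituents $\theta_q$, at most $w$ of them, with ranges $E_q$. The induction hypothesis for type $a$ gives
$$\sum_q|\theta_q(x_\beta)|\le C_a\sum_q\Big(\lambda_\beta(E_q)+\frac1{d_a}\Big)\le C_a\Big(1+\frac w{d_a}\Big)\le2C',$$
and we divide by $f(w)$.

Let $a<i$; we use downward induction on $a$. If $|a|=n$, the sons of $\beta$ are leaves and (iii) applies, since $w_1\le w<w_{M+1}$; so $|\theta(x_\beta)|\le\frac{d_a}{m_a}\cdot m_a\cdot\frac2{f(w)}=\frac{2d_a}{f(w)}$, which is at most the term $v=a$ of the claimed bound. If $|a|<n$, each child type occurs $m_a/d_a$ times among the sons of $\beta$, so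
$$|\theta(x_\beta)|\le\frac{d_a}{m_a}\sum_{\beta'}|\theta(x_{\beta'})|\le\sum_{v\in\mathrm{Ch}(a)}\max_{\beta'}|\theta(x_{\beta'})|,$$
the maximum being over sons $\beta'$ of $\beta$ of type $v$. Here $i\notin\mathrm{sub}(v)$ for each $v$. The at most $d_a$ children $v>i$ contribute at most $\frac{2C'}{f(w)}d_a$ in total, by the first half of (7.1); this is the term $v=a$. Children $v<i$ are handled by induction, and their subtrees are disjoint and do not contain $a$. This proves (7.1).

Since $\sum_{v<i}d_v\le2d_{i-1}$, (7.1) gives for sons $\beta_l$ of type $a\ne v_0$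
$$|\theta(z_l)|\le\frac{4C'd_{i-1}}{f(w)}\le\frac{4C'd_{i-1}}{d_{i-1}^3}\le\frac{4C'}{d^2}.$$

*Case $|j|<n$, $i>M$.* Then $w\ge w_{M+1}$, and $\theta$ sees at most one leaf. Let $\beta$ be a son of $\alpha$, of type $a$; so $j<a\le M$. Write $x_\beta=\sum_lc_lu_l$. The coefficient sum $\sigma_a=\sum_lc_l$ depends only on $a$: it equals $d_a$ if $|a|=n$, and $\frac{d_a}{m_a}\sum_{v\in\mathrm{Ch}(a)}\frac{m_a}{d_a}\sigma_v=\sum_{v\in\mathrm{Ch}(a)}\sigma_v$ otherwise. So $\sigma_a\le\sum_{|v|=n}d_v\le2d_M$. Each nonzero $c_l$ is a product of factors $d_v/m_v\le1$, one of which is $d_a/m_a$, so $c_l\le d_a2^{-d_a}$. By (iv) and $\|u_l\|\le2$,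
$$|\theta(x_\beta)|\le2d_M\cdot\frac3{d_M^3}+2d_a2^{-d_a}\le\frac6{d_M^2}+\frac2{d_a}\le\frac4{d^2},$$
because $t2^{-t}\le1/t$ for $t\ge4$ and $d_M\ge d_a\ge d_{j+1}=2^{d^4}$. So nothing is exceptional.

**Step 3: the exceptional sons carry little mass.** We prove the second half of (H2); the cyclic order enters here. Let $E=\operatorname{ran}\theta$, $\Lambda=\Lambda(E)=\sum_{i\le m}\lambda_{\beta_i}(E)=m\lambda_\alpha(E)$, and assume $\Lambda>1$. Let $K$ be the number of exceptional sons whose $R_\beta$ is met by $E$, and $\ell\le K$ the sum of $\lambda_\beta(E)$ over them. We must show $\ell\le(1+\kappa)\rho(\Lambda)$.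

If $K\le1$, then $\ell\le1\le\rho(\Lambda)$. This covers $|j|=n$. If $K\ge2$, then $|j|<n$ and the exceptional sons have one type. By the cyclic order there are at least $(K-1)(d-1)$ sons of other types between the first and the last met exceptional one; these have $R_\beta\subset E$ and contribute $1$ each to $\Lambda$. So
$$\Lambda\ge(K-1)(d-1)\ge d-1,\qquad\ell\le K\le1+\frac\Lambda{d-1}.$$

If $f(\Lambda)\le\frac{d-1}2$, then $1+\frac\Lambda{d-1}\le\frac{2\Lambda}{d-1}\le\frac\Lambda{f(\Lambda)}=\rho(\Lambda)$.

If $f(\Lambda)>\frac{d-1}2$, then $\Lambda\ge2^{(d-1)/2}-1\ge d(d-1)$, so $1\le\frac1d\cdot\frac\Lambda{d-1}$. As $\Lambda\le m=2^d$, also $f(\Lambda)\le d+1$. Hence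
$$\ell\le\Big(1+\frac1d\Big)\frac\Lambda{d-1}\le\frac{(d+1)^2}{d(d-1)}\rho(\Lambda)\le\Big(1+\frac4d\Big)\rho(\Lambda);$$
the last inequality is $(d+1)^2\le(d+4)(d-1)$, true for $d\ge5$. So (H2) holds.

**Step 4: normalization.** It remains to turn Lemma 5 into a bound for $x_\alpha=\frac dmZ$. Let $E$ be an interval, $\lambda=\lambda_\alpha(E)$ and $\lambda^*=\max(\lambda,1/d)$. Let $\phi\in W$; to bound $\phi(Ex_\alpha)$ we restrict $\phi$ to $E$ and assume $\operatorname{ran}\phi\subset E$. Then $\Lambda=\Lambda(\operatorname{ran}\phi)\le m\lambda\le m\lambda^*$.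

If $\Lambda\le1$, then $|\phi(x_\alpha)|\le C'\frac dm(1+2\eta)\le\frac{C'}d\le C'\lambda^*$, since $d^2(1+2\eta)\le2^d$.

If $\Lambda>1$, monotonicity of $\rho$ and $m\lambda^*\ge m/d\ge1$ give
$$\frac dm\rho(\Lambda)\le\frac dm\rho(m\lambda^*)=\lambda^*\frac d{f(m\lambda^*)}\le\lambda^*\frac d{d-\log_2d}\le\lambda^*\Big(1+\frac2{\sqrt d}\Big),$$
using $\log_2d\le\sqrt d$ and then $\frac d{d-\sqrt d}=1+\frac1{\sqrt d-1}\le1+\frac2{\sqrt d}$, valid as $\sqrt d\ge2$. Also $\frac dmB\Lambda\le\frac{13}d\lambda^*$. Lemma 5(b) yields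
$$|\phi(x_\alpha)|\le C'\Big[\Big(1+\frac4d\Big)\Big(1+\frac2{\sqrt d}\Big)+\frac{13}d\Big]\lambda^*\le C'\Big(1+\frac3{\sqrt d}\Big)\lambda^*=C_j\lambda^* ,$$
since $\frac{17}d+\frac8{d^{3/2}}\le\frac1{\sqrt d}$ for $d\ge2^{10}$. In both cases $|\phi(Ex_\alpha)|\le C_j\lambda^*\le C_j(\lambda+\frac1d)$, and taking the supremum over $\phi\in W$ completes the induction. $\square$

## 8. Both estimates together: Theorem A

**Proposition 7.** Let $(y_n)$ be as in Section 5. For $k\le n_1<\dots<n_k$ and scalars $a_i$,
$$\frac{\max|a_i|}{C_0(1+1/d_0)}\le\Big\|\sum_{i\le k}a_iy_{n_i}\Big\|\le(1+\varepsilon')\,\gamma\,\Big(1+\frac1{d_0}\Big)\max|a_i| .$$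

*Proof.* The upper estimate is Proposition 4. For the lower one, $x^{(n)}$ and $y_{n'}$ have disjoint supports for $n\ne n'$, and $y_n(x^{(n)})=1$. So $(\sum_ia_iy_{n_i})(x^{(n_s)})=a_s$ for each $s\le k$, while $\|x^{(n_s)}\|\le C_0(1+1/d_0)$ by Proposition 6. $\square$

**Proof of Theorem A.** Use the basic leaf systems, with $\varepsilon'=0$. Since $d_v\ge2^vd_0$, we have $C_0\le\exp\big(3\sum_vd_v^{-1/2}\big)\le\exp(12\,d_0^{-1/2})$, and $\gamma\le\exp\big(\sum_v2^{-d_v}\big)\le\exp(2\cdot2^{-d_0})$. Both tend to $1$ as $d_0\to\infty$, so both constants in Proposition 7 can be brought as close to $1$ as desired. The case $k=1$ shows that $(y_n)$ is seminormalized. It is a block sequence of $(e_i^*)$ by construction. $\blacksquare$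

## 9. Leaf systems inside a given subspace: Theorem B(1)

To work in an arbitrary subspace of $S^*$ we first need $(e_i^*)$ to be a basis of $S^*$. Let $P_n$ be the basis projections of $(e_i)$. Recall that a basis is *shrinking* if $\|\xi\circ(I-P_n)\|\to0$ for every functional $\xi$, and *boundedly complete* if $\sum a_ie_i$ converges whenever its partial sums are bounded. By James' theorem, a space with a basis that is both is reflexive.

**Lemma 8.** $(e_i)$ is shrinking and boundedly complete. Hence $S$ is reflexive, and $(e_i^*)$ is a bimonotone basis of $S^*$.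

*Proof.* *Boundedly complete.* Otherwise, by $1$-unconditionality, there are successive finitely supported $x_k$ with $\|x_k\|\ge c>0$ and $\sup_n\|\sum_{k\le n}x_k\|<\infty$. But $\|\sum_{k\le n}x_k\|\ge nc/f(n)\to\infty$ by (2.1).

*Shrinking.* Suppose $\xi\in S^*$ and $\|\xi\circ(I-P_n)\|$, which is nonincreasing, tends to $c>0$. Let $0<\epsilon<\frac1{20}$. Choose $n_0$ with $\|\xi\circ(I-P_{n_0})\|<(1+\epsilon)c$, and successive finitely supported $x_k$ beyond $n_0$ with $\|x_k\|\le1$ and $\xi(x_k)>(1-\epsilon)c$. Every convex combination $x$ of the $x_k$ has $\xi(x)>(1-\epsilon)c$, so $\|x\|\ge\frac{1-\epsilon}{1+\epsilon}\ge1-2\epsilon$. Let $y=\frac1N\sum_{k=2}^{N+1}x_k$. Then $\|x_1+y\|\ge2-4\epsilon$, so some $\phi\in W$ has $\phi(x_1+y)\ge2-5\epsilon$; since $\|x_1\|,\|y\|\le1$, both $\phi(x_1)$ and $\phi(y)$ are at least $1-5\epsilon\ge\frac34$. As $x_1$ and $y$ are disjointly supported, $\phi\notin W^0$, so $\phi$ has a weight $w$. From $\frac34\le\phi(x_1)\le\|x_1\|_{\ell_1}/f(w)$ we get $w\le w_0$ with $w_0$ independent of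 $N$. By (2.3),
$$\phi(y)\le\frac1{f(w)}\cdot\frac{N+w}N\le\frac1{\log_23}\Big(1+\frac{w_0}N\Big)<\frac34$$
for large $N$, a contradiction. The remaining assertions follow from James' theorem, the shrinking property and $1$-unconditionality. $\square$

To imitate unit vectors at the leaves we need functionals $h_l$ of norm about $1$ that are long sums of norm-one blocks.

**Lemma 9.** Let $(b_i)$ be a normalized sequence of finitely supported successive functionals in $S^*$. For all $N\ge2$, $n_0$ and $\varepsilon'>0$ there are successive $h^1<\dots<h^N$ in $\operatorname{span}\{b_i:i\ge n_0\}$ with $\|h^p\|=1$ and $\|\sum_{p\le N}h^p\|\le1+\varepsilon'$.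

*Proof.* Otherwise, for some $N,n_0,\varepsilon'$, every sum of $N$ successive normalized elements of this span has norm $>1+\varepsilon'$. Take $N^s$ successive $b_i$'s with $i\ge n_0$, group them into $N^{s-1}$ consecutive groups of $N$, and normalize the group sums. Each group sum has norm $>1+\varepsilon'$, so by $1$-unconditionality of the dual norm the total sum has norm at least $(1+\varepsilon')$ times that of the sum of the $N^{s-1}$ normalized group sums. Iterating, the sum of the $N^s$ functionals has norm at least $(1+\varepsilon')^s$. By (1.1) it has norm at most $f(N^s)\le1+s\log_2N$, a contradiction for large $s$. $\square$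

**Proof of Theorem B(1).** **Step 1: block subspaces.** *Let $(b_i)$ be as in Lemma 9 and $\varepsilon'>0$. For each $n$ we build, arbitrarily far out, a leaf system for $n$ with all $h_l\in\operatorname{span}\{b_i\}$.* Let $M=M_n$. Inductively in $l$, choose an integer $N_l$, where $N_1\ge2d_{M+1}$ and $N_{l+1}\ge\max(N_l,w^{(l)})$, with $w^{(l)}$ defined below. By Lemma 9 choose $h^1<\dots<h^{N_l}$ in $\operatorname{span}\{b_i\}$, to the right of everything chosen before, with $\|h^p\|=1$ and $\|\sum_ph^p\|\le1+\varepsilon'$. Choose $v^p$ supported in $\operatorname{ran}h^p$ with $\|v^p\|=1=h^p(v^p)$; this is possible since restrictions to intervals have norm at most $1$ and $\operatorname{ran}h^p$ is finite. Put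
$$h_l=\sum_ph^p,\qquad u_l=\frac1{N_l}\sum_pv^p,$$
and let $w^{(l)}$ be an integer with $\log_2w^{(l)}\ge d_M^3\|u_l\|_{\ell_1}$. After all choices select contiguous intervals $R_1<\dots<R_L$ with $R_l\supset\operatorname{ran}h_l$, partition $R_l$ into intervals $J_1<\dots<J_{N_l}$ with $J_p\supset\operatorname{ran}h^p$, and let $\lambda_l$ give mass $1/N_l$ to each $J_p$, uniformly distributed on $J_p$.

We verify the four conditions.

* (i) $h_l(u_l)=\frac1{N_l}\sum_ph^p(v^p)=1$ and $\|h_l\|\le1+\varepsilon'$.
* (ii) If $E$ meets $K$ of the $J_p$, all but at most two of these are contained in $E$. So $\|Eu_l\|\le\frac K{N_l}\le\lambda_l(E)+\frac2{N_l}\le\lambda_l(E)+\frac1{d_{M+1}}$.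
* (iii) If $\theta$ has weight $w\le N_l$, then (2.3) gives $|\theta(u_l)|\le\frac1{f(w)}\cdot\frac{N_l+w}{N_l}\le\frac2{f(w)}$. This applies to $w<w_{M+1}$, as $w_{M+1}\le d_{M+1}\le N_l$.
* (iv) Let $w\ge w_{M+1}$, so $f(w)\ge d_M^3$. Let $l_0$ be the least $l$ with $w<w^{(l)}$, if any. For $l<l_0$ (or all $l$ if there is no $l_0$), $w\ge w^{(l)}$, and (2.2) gives $|\theta(u_l)|\le\|u_l\|_{\ell_1}/f(w)\le\|u_l\|_{\ell_1}/\log_2w^{(l)}\le1/d_M^3$. For $l>l_0$, $N_l\ge w^{(l_0)}>w$, so $|\theta(u_l)|\le2/f(w)\le2/d_M^3$ as in (iii). Only $l=l_0$ can be exceptional.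

Place such systems for $n=1,2,\dots$ successively. By Proposition 7, with $d_0$ large and $\varepsilon'$ small, $\operatorname{span}\{b_i\}$ contains a sequence $(y_n)$ generating a $c_0$-spreading model with constant as close to $1$ as desired.

**Step 2: arbitrary subspaces.** We pass from block subspaces to all subspaces by a small perturbation. Let $Y\subset S^*$ be closed and infinite-dimensional, $0<\delta<1$. For every $s$, $Y$ contains a normalized element vanishing on $e_1,\dots,e_s$, since these are finitely many linear conditions. As $(e_i^*)$ is a basis of $S^*$, truncating and normalizing approximates it arbitrarily well by a normalized finitely supported functional vanishing on $e_1,\dots,e_s$. Inductively we obtain normalized $\tilde b_i\in Y$ and a normalized finitely supported block sequence $(b_i)$ with $\sum_i\|\tilde b_i-b_i\|<\delta$. By $1$-unconditionality $|c_i|\le\|\sum_sc_sb_s\|$, so the linear map $T(\sum c_ib_i)=\sum c_i\tilde b_i$ satisfies $\|Tz-z\|\le\delta\|z\|$ on $\operatorname{span}\{b_i\}$. If $(y_n)\subset\operatorname{span}\{b_i\}$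 is as in Step 1 with constant $1+\varepsilon_1$, then $(Ty_n)\subset Y$ generates a $c_0$-spreading model with constant $(1+\varepsilon_1)\max\{1+\delta,(1-\delta)^{-1}\}$, which is at most $1+\varepsilon$ for small $\varepsilon_1,\delta$. $\blacksquare$

## 10. The constant $1$ is not attained: Theorem B(2)

With constant $1$ we would have $\|y_2+y_n\|=1$ for $n>2$. This produces two disjoint vectors of norm at most $1$ whose sum has norm almost $2$, so that a single $\phi\in W$ almost norms both. One of the two vectors meets at most $w-1$ of the constituents of $\phi$, where $w$ is the weight, and the strict inequality $f(w-1)<f(w)$ gives a contradiction once $w$ is bounded.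

**Proof of Theorem B(2).** **Step 1: consequences of $C=1$.** Suppose $(y_n)$ satisfies the definition with $C=1$. Then $\|y_n\|=1$ for all $n$, and $\|y_2+y_n\|=1$ for $n>2$. For $x\in S$, choosing signs gives $\sum_{i\le k}|y_{n_i}(x)|\le\|x\|$ whenever $k\le n_1<\dots<n_k$. Hence $y_n(x)\to0$: if $|y_n(x)|>t>0$ for infinitely many $n$, then $kt\le\|x\|$ for every $k$.

**Step 2: two vectors.** Put $y=y_2$. By reflexivity there is $x\in S$ with $\|x\|=1=y(x)$. Choose $x^1=P_{N_1}x$ with $\|x-x^1\|\le\frac14$, and let $w_0\ge3$ be such that $f(w)\le2\|x^1\|_{\ell_1}$ implies $w\le w_0$. This $w_0$ does not depend on the $\delta$ to come. Let $0<\delta<\frac1{28}$ and choose, in this order: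

* $N$ with $\|x-P_Nx\|<\delta$, and put $x^0=P_Nx$;
* $N'\ge N$ with $\|y\circ(I-P_{N'})\|<\delta$ (Lemma 8);
* $n>2$ with $\|y_n\circ P_{N'}\|<\delta$ (possible since $y_n\to0$ pointwise and $P_{N'}$ has finite rank);
* $x'\in c_{00}$ with $\|x'\|\le1$ and $y_n(x')>1-\delta$, and put $x''=(I-P_{N'})x'$.

Then $y_n(x'')\ge1-2\delta$, $|y(x'')|\le\delta$, $|y_n(x^0)|\le\delta$ and $y(x^0)\ge1-\delta$. Since $\|y+y_n\|=1$,
$$\|x^0+x''\|\ge(y+y_n)(x^0+x'')\ge2-5\delta .$$

**Step 3: one functional for both, of bounded weight.** Pick $\phi\in W$ with $\phi(x^0+x'')\ge2-6\delta$. As $\|x^0\|,\|x''\|\le1$, both $\phi(x^0)$ and $\phi(x'')$ are at least $1-6\delta>0$. Since $x^0$ and $x''$ are disjointly supported, $\phi\notin W^0$, so $\phi=\frac1{f(w)}\sum_{q\le r}\phi_q$ with $w\ge2$, $r\le w$. Moreover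
$$\frac34\le1-7\delta\le\phi(x)\le\frac{\|x^1\|_{\ell_1}}{f(w)}+\frac14,$$
so $f(w)\le2\|x^1\|_{\ell_1}$ and $w\le w_0$.

**Step 4: counting constituents.** Let $s$ and $s'$ be the numbers of $q$ with $\phi_q(x^0)\ne0$, respectively $\phi_q(x'')\ne0$; both are at least $1$. As $\phi_1<\dots<\phi_r$ and $x^0<x''$, at most one $q$ is counted twice. So $s+s'\le w+1$, and one of them, say $s$, is at most $\frac{w+1}2$; being an integer, with $w\ge2$, it is at most $w-1$. If $s=1$, then $\phi(x^0)\le1/f(w)\le1/\log_23$. If $s\ge2$, then $w\ge3$ and, by (2.1) applied to the $s$ ranges involved, $\phi(x^0)\le\frac{f(s)}{f(w)}\|x^0\|\le\frac{f(w-1)}{f(w)}$. The same holds for $x''$ if $s'$ is the smaller number. So in all cases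
$$1-6\delta\le\max\Big\{\frac1{\log_23},\ \max_{3\le w\le w_0}\frac{f(w-1)}{f(w)}\Big\}<1 .$$
The right side does not depend on $\delta$, and letting $\delta\to0$ gives a contradiction. $\blacksquare$

The last sentence of Theorem B follows: by (1) every infinite-dimensional closed subspace of $S^*$ admits constants arbitrarily close to $1$, and by (2) none admits $1$ itself.
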